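# Sums of products from a set whose differences cover $\mathbb{Z}_q$

## Forty products cover $\mathbb{Z}_q$

**Theorem 1.** Let $q$ be a natural number, and let $A,B\subset\mathbb{Z}_q$ satisfy $A-A=B-B=\mathbb{Z}_q$. Then $40AB=\mathbb{Z}_q$.

Here $\mathbb{Z}_q$ is the ring of integers modulo $q$, $A-A=\{a-b : a,b\in A\}$, and $nAB$ is the set of all sums of $n$ products $ab$ with $a\in A$, $b\in B$. Repetitions are allowed. So the theorem says: if every residue is a difference of two elements of $A$, and also a difference of two elements of $B$, then every residue is a sum of exactly $40$ products $ab$. The number $40$ depends on nothing, neither on $q$ nor on the sets.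

The theorem answers a question from Luka Milicevic, "Small Sets with Large Difference Sets", arXiv:1705.08760 (2017). For $l\in\mathbb{N}$ and $k\in\mathbb{N}_0=\{0,1,2,\dots\}$ put
$$lA^2+kA=\{a_1a_2+\dots+a_{2l-1}a_{2l}+a_1'+\dots+a_k' : a_1,\dots,a_{2l},a_1',\dots,a_k'\in A\},$$
where for $k=0$ the linear part is an empty sum, so that $lA^2+0A=lA^2$. The conjecture reads: there is $l$ such that, whenever $A\subset\mathbb{Z}_q$ (for any natural number $q$) and $A-A=\mathbb{Z}_q$, we have $lA^2+lA=\mathbb{Z}_q$. It is true, and the linear part is not needed.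

**Corollary 2.** If $A\subset\mathbb{Z}_q$ and $A-A=\mathbb{Z}_q$, then $40A^2=\mathbb{Z}_q$, and $lA^2+kA=\mathbb{Z}_q$ for all $l\ge 40$ and $k\ge 0$. In particular $lA^2+lA=\mathbb{Z}_q$ for every $l\ge 40$.

*Proof of Corollary 2 from Theorem 1.* Theorem 1 with $B=A$ gives $40A^2=\mathbb{Z}_q$. The set $A$ is nonempty, because $A-A$ is. Fix $a\in A$. Using $a\cdot a$ for the last $l-40$ products and $a$ for every linear term, we get
$$lA^2+kA\supset 40A^2+\big((l-40)a^2+ka\big)=\mathbb{Z}_q,$$
since a translate of $\mathbb{Z}_q$ is $\mathbb{Z}_q$. $\square$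

Two known results accompany the question.

1. For $l\in\{1,2,3\}$, any $k\in\mathbb{N}_0$ and any $\epsilon>0$, there are a natural number $q$ and a set $A\subset\mathbb{Z}_q$ with $A-A=\mathbb{Z}_q$ but $|lA^2+kA|<\epsilon q$.
2. (Glibichuk–Rudnev) If $p$ is prime and $A\subset\mathbb{F}_p$ has $|A|>\sqrt p$, then $10A^2=\mathbb{F}_p$.

Result 1 says that three products are not enough, however many linear terms we add. Result 2 is not used in the proof below; it only tells us what happens for prime $q$. After the proof of Theorem 1 we give a counting version of it (Proposition 5) and a version for finite commutative rings (Theorem 6).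

## The moduli 2, 3 and 7 by hand

For $q=2$ the hypothesis forces $A=\{0,1\}$, and already $A^2=\mathbb{Z}_2$.

For $q=3$ the set must have at least two elements, and any two-element set $\{a,b\}$ works, since $0$ and $\pm(a-b)$ are all the residues. If $A=\{0,1\}$ or $A=\{0,2\}$, the set of products is $\{0,1\}$ and $2A^2=\{0,1,2\}$. If $A=\{1,2\}$, the set of products is $\{1,2\}$, and $1+1=2$, $1+2=0$, $2+2=1$, so again $2A^2=\mathbb{Z}_3$.

For $q=7$ take $A=\{1,2,4\}$. The six differences of distinct elements are $2-1=1$, $4-2=2$, $4-1=3$ and their negatives $6,5,4$, so $A-A=\mathbb{Z}_7$, and each nonzero residue occurs exactly once. This $A$ is the group of nonzero squares modulo $7$, so it is closed under multiplication: $A^2=A$. Hence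
$$2A^2=A+A=\{2,3,5,4,6,1\},$$
which misses $0$. But $3A^2=\mathbb{Z}_7$: given $y$, at least two of the three residues $y-1,y-2,y-4$ are nonzero, hence lie in $2A^2$.

Now translate this set: $A-1=\{0,1,3\}$ has the same difference set, but its products are $\{0,1,2,3\}$, and two of them already give all of $\{0,1,\dots,6\}$. So the hypothesis does not change under translation and the conclusion does. The hypothesis tells us nothing about where $A$ sits.

## What the size of $A$ gives, and where it stops

The first thing that the hypothesis gives is a lower bound for $|A|$. There are $|A|^2-|A|$ ordered pairs of distinct elements, and their differences must cover the $q-1$ nonzero residues. So $|A|^2\ge q-1+|A|$. If $q>1$ then $|A|\ge2$, hence $|A|^2>q$, that is, $|A|>\sqrt q$. For prime $q$, result 2 applies and gives $10A^2=\mathbb{Z}_q$.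

For composite $q$ no argument that uses only the size of $A$ can work. Let $d$ be a divisor of $q$ with $1<d<q$, and let $A=d\mathbb{Z}_q$. This set has density $1/d$; for $d=2$ it is half of the ring. Yet all products and sums of its elements stay in $d\mathbb{Z}_q$, so $lA^2+kA\subset d\mathbb{Z}_q\ne\mathbb{Z}_q$ for all $l$ and $k$. Of course here $A-A=d\mathbb{Z}_q$.

Nor can we treat the prime factors of $q$ one at a time and glue. The hypothesis does pass to quotients: if $A-A=\mathbb{Z}_q$ and $m\mid q$, then $A$ modulo $m$ has full difference set in $\mathbb{Z}_m$. But a set that covers every $\mathbb{Z}_p$ with $p\mid q$ need not be $\mathbb{Z}_q$: the set $\{0,1,2\}\subset\mathbb{Z}_6$ covers $\mathbb{Z}_2$ and $\mathbb{Z}_3$. So the proof must use the differences themselves, and all divisors of $q$ at once.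

## Choice functions and the problem of signs

The hypothesis is used in the following form. For each $x\in\mathbb{Z}_q$ choose $f(x)\in A$ with $f(x)+x\in A$; this is possible because $x\in A-A$. In the same way choose $g(x)\in B$ with $g(x)+x\in B$. For $A=\{1,2,4\}\subset\mathbb{Z}_7$, the choice is forced for $x\ne0$:
$$f(1)=1,\quad f(2)=2,\quad f(3)=1,\quad f(4)=4,\quad f(5)=4,\quad f(6)=2.$$
We know nothing about $f$ beyond its defining property, so we treat it as an arbitrary function.

If subtraction were allowed, we would be done in one line. Let $b_1=f(x_1)$, $b_1'=b_1+x_1$ be in $A$, and $b_3=g(x_3)$, $b_3'=b_3+x_3$ be in $B$. Then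
$$b_1'b_3'-b_1'b_3-b_1b_3'+b_1b_3=(b_1'-b_1)(b_3'-b_3)=x_1x_3,$$
and $x_1=1$, $x_3=y$ represents any $y$ as a sum of two products minus a sum of two products.

The whole difficulty is the two minus signs. Writing $-z=(q-1)z$ removes them, at a cost that grows with $q$. Nor is the negative of a product a product in general: for $A=\{1,2,4\}\subset\mathbb{Z}_7$ we have $A^2=\{1,2,4\}$ and $-A^2=\{6,5,3\}$, which are disjoint. So we keep only plus signs. We then no longer hope to compute the sum exactly; instead we show that a suitable sum of products is well spread over $\mathbb{Z}_q$ as the parameters $x_j$ vary.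

## Fourier analysis on $\mathbb{Z}_m$

"Well spread" will mean that exponential sums are small. Write $e_m(z)=e^{2\pi i z/m}$ for $z\in\mathbb{Z}_m$, and write $\mathbb{E}$ for a uniform average. We use two textbook facts.

*Orthogonality:* for $z\in\mathbb{Z}_q$, the number $\frac1q\sum_{a\in\mathbb{Z}_q}e_q(az)$ is $1$ if $z=0$ and $0$ otherwise.

*Parseval:* for $h:\mathbb{Z}_m\to\mathbb{C}$,
$$\sum_{r\in\mathbb{Z}_m}\big|\mathbb{E}_{x\in\mathbb{Z}_m}h(x)e_m(rx)\big|^2=\mathbb{E}_{x\in\mathbb{Z}_m}|h(x)|^2 .$$

Suppose that for each $x$ in the parameter set $\mathbb{Z}_q^4$ we have an element $Q(x)\in 8AB$. For $a\in\mathbb{Z}_q$ let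
$$S(a)=\mathbb{E}_{x\in\mathbb{Z}_q^4}\,e_q(aQ(x)),$$
and let $N_n(y)$ be the number of $(x^{(1)},\dots,x^{(n)})\in(\mathbb{Z}_q^4)^n$ with $Q(x^{(1)})+\dots+Q(x^{(n)})=y$. By orthogonality,
$$N_n(y)=\frac1q\sum_{a\in\mathbb{Z}_q}e_q(-ay)\Big(\sum_{x\in\mathbb{Z}_q^4}e_q(aQ(x))\Big)^n=q^{4n-1}\sum_{a\in\mathbb{Z}_q}e_q(-ay)\,S(a)^n. \tag{1}$$
The term $a=0$ contributes $1$ to the last sum. If the other terms have total modulus less than $1$, then $N_n(y)>0$, so that $y\in 8nAB$. We need a $Q$ with small $S(a)$ for each $a\ne0$. It turns out that the right measure of size is the additive order $m$ of $a$, and that $|S(a)|\le m^{-1/2}$ is enough.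

## Two products, four products, and why they gain nothing

For now fix a modulus $m$, a number $c$ coprime to $m$, and arbitrary functions $\beta_j:\mathbb{Z}_m\to\mathbb{Z}_m$. Put $b_j=\beta_j(x_j)$ and $b_j'=b_j+x_j$. Let indices $1,2$ belong to the first factors and $3,4$ to the second factors of our products. If $u$ and $v$ are sums of first factors, then
$$u\,b_3+v\,b_3'=(u+v)\,b_3+v\,x_3 . \tag{2}$$
So if $u,v$ do not depend on $x_3$, averaging $e_m\big(c(ub_3+vb_3')\big)$ over $x_3$ produces $F_3(u+v,v)$, where for $j=3,4$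
$$F_j(s,t)=\mathbb{E}_{x\in\mathbb{Z}_m}\,e_m\big(c(s\beta_j(x)+tx)\big).$$
The function $F_j$ is unknown, but on each line $s=\text{const}$ it has mass one:
$$\sum_{t\in\mathbb{Z}_m}|F_j(s,t)|^2=1\qquad\text{for every }s\in\mathbb{Z}_m. \tag{3}$$
Indeed, $h(x)=e_m(cs\beta_j(x))$ has modulus $1$ everywhere, and $F_j(s,t)=\mathbb{E}_x h(x)e_m(ctx)$. As $t$ runs over $\mathbb{Z}_m$, so does $ct$, because $c$ is invertible modulo $m$. So (3) is Parseval for $h$.

**Two products.** Take $u=b_1'$ and $v=b_1$, that is, the sum $b_1b_3'+b_1'b_3$. Its exponential sum is $\mathbb{E}_{x_1}F_3(s,t)$ with $s=b_1+b_1'=2b_1+x_1$ and $t=b_1$. Since $x_1=s-2t$, different $x_1$ give different pairs $(s,t)$. By Cauchy–Schwarz the square of the sum is at most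
$$\frac1m\sum_{x_1}|F_3(s,t)|^2\le\frac1m\sum_{s,t}|F_3(s,t)|^2=\frac1m\cdot m=1 .$$
This is the trivial bound: there are $m$ points to average over, and the available mass is also $m$. Nothing better is true for arbitrary functions: if $\beta_1=\beta_3=0$, then $b_1=b_3=0$ and $b_1b_3'+b_1'b_3$ is identically $0$.

**Four products.** To average over $m^2$ points, bring in $x_2$. Take $u=b_1'+b_2$ and $v=b_1+b_2'$, that is, the sum
$$Q'=(b_1b_3'+b_1'b_3)+(b_2b_3+b_2'b_3').$$
Its exponential sum is $\mathbb{E}_{x_1,x_2}F_3(\sigma,\tau')$ with $\sigma=b_1+b_1'+b_2+b_2'$ and $\tau'=b_1+b_2'$. If $(x_1,x_2)\mapsto(\sigma,\tau')$ were injective, we would get $\frac1{m^2}\cdot m=\frac1m$ for the square, which is what we want. But it need not be. With $\beta_1(x)=0$ and $\beta_2(x)=-x$ we have $b_1=0$, $b_1'=x_1$, $b_2=-x_2$, $b_2'=0$, so $\sigma=x_1-x_2$ and $\tau'=0$, and $(\sigma,\tau')$ depends only on $x_1-x_2$. If moreover $\beta_3=0$, then $b_1=b_2'=b_3=0$ and $Q'$ is identically $0$.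

So one function $F_3$ sees too little of $(x_1,x_2)$. The way out is to look at $(x_1,x_2)$ through a second function $F_4$, with a different second coordinate $\tau$ but the same first coordinate $\sigma$. The same first coordinate matters, because by (3)
$$\sum_{s,t,t'}|F_3(s,t')|^2|F_4(s,t)|^2=\sum_s 1\cdot 1=m, \tag{4}$$
so the available mass is still only $m$. With unrelated first coordinates $s,s'$ the sum over $(s,s',t,t')$ would be $m^2$, and an average over $m^2$ points would again yield only the trivial bound $1$. We need, then, two splittings $u+v=\tilde u+\tilde v=\sigma$ of the same total for which $\sigma$, $v$, $\tilde v$ together determine $x_1$ and $x_2$. Keep $v=\tau'=b_1+b_2'$, and take $\tilde v=\tau=b_1+b_2$, so that $\tilde u=b_1'+b_2'$. Then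
$$\tau'-\tau=b_2'-b_2=x_2,\qquad \sigma-\tau-\tau'=b_1'-b_1=x_1, \tag{5}$$
whatever the functions $\beta_j$ are.

## The sum of eight products

**Lemma 3.** Let $m\ge1$, let $c$ be coprime to $m$, and let $\beta_1,\dots,\beta_4:\mathbb{Z}_m\to\mathbb{Z}_m$ be arbitrary functions. For $x_1,\dots,x_4\in\mathbb{Z}_m$ put $b_j=\beta_j(x_j)$, $b_j'=b_j+x_j$, and
$$Q=(b_1b_3'+b_1'b_3)+(b_2b_3+b_2'b_3')+(b_1b_4'+b_1'b_4)+(b_2b_4'+b_2'b_4).$$
Then $\big|\mathbb{E}_{x_1,x_2,x_3,x_4\in\mathbb{Z}_m}\,e_m(cQ)\big|\le m^{-1/2}$.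

For example, if all $\beta_j$ are $0$, then $b_j=0$, $b_j'=x_j$, and $Q=x_2x_3$. The average is then the proportion of $x_2$ with $x_2=0$, which is $1/m$.

*Proof.* **Step 1: carry out the averages over $x_3$ and $x_4$.** The first four products are $ub_3+vb_3'$ with $u=b_1'+b_2$, $v=b_1+b_2'=\tau'$. The last four are $\tilde ub_4+\tilde vb_4'$ with $\tilde u=b_1'+b_2'$, $\tilde v=b_1+b_2=\tau$. Both $u+v$ and $\tilde u+\tilde v$ equal $\sigma=b_1+b_1'+b_2+b_2'$. So (2), used for $b_3$ and for $b_4$, gives
$$Q=(\sigma b_3+\tau'x_3)+(\sigma b_4+\tau x_4).$$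
Here $\sigma,\tau,\tau'$ depend only on $x_1,x_2$, while the first bracket depends on $x_3$ and the second on $x_4$ once $x_1,x_2$ are fixed. So for fixed $x_1,x_2$ the average over $(x_3,x_4)$ factors, and
$$S:=\mathbb{E}\,e_m(cQ)=\mathbb{E}_{x_1,x_2}\,F_3(\sigma,\tau')\,F_4(\sigma,\tau).$$

**Step 2: pass to squares, to be able to use (3).** By Cauchy–Schwarz, in the form $|\mathbb{E}X|^2\le\mathbb{E}|X|^2$,
$$|S|^2\le\frac1{m^2}\sum_{x_1,x_2\in\mathbb{Z}_m}|F_3(\sigma,\tau')|^2\,|F_4(\sigma,\tau)|^2 .$$

**Step 3: replace the sum over $(x_1,x_2)$ by a sum over all triples.** By (5), the triple $(\sigma,\tau,\tau')$ determines $(x_1,x_2)$. So the $m^2$ terms on the right belong to $m^2$ different triples $(s,t,t')$. All terms are nonnegative, so adding the terms for the remaining triples can only increase the sum: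
$$|S|^2\le\frac1{m^2}\sum_{s\in\mathbb{Z}_m}\Big(\sum_{t'\in\mathbb{Z}_m}|F_3(s,t')|^2\Big)\Big(\sum_{t\in\mathbb{Z}_m}|F_4(s,t)|^2\Big)=\frac1{m^2}\cdot m=\frac1m,$$
by (4). Hence $|S|\le m^{-1/2}$. $\square$

## From $\mathbb{Z}_q$ down to its divisors

Now let $A,B\subset\mathbb{Z}_q$ be as in Theorem 1, with choice functions $f$ and $g$. For $x=(x_1,\dots,x_4)\in\mathbb{Z}_q^4$ put
$$b_1=f(x_1),\quad b_2=f(x_2),\quad b_3=g(x_3),\quad b_4=g(x_4),\qquad b_j'=b_j+x_j,$$
and define $Q(x)\in\mathbb{Z}_q$ by the formula of Lemma 3. Then $b_1,b_1',b_2,b_2'\in A$ and $b_3,b_3',b_4,b_4'\in B$. Each of the eight products in $Q(x)$ has one factor from the first list and one from the second, so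
$$Q(x)\in 8AB .$$

If $a$ is coprime to $q$, Lemma 3 with $m=q$ bounds $S(a)$ directly. For other $a$, only residues modulo a proper divisor $m$ matter, and there is a trap: $f(x)$ modulo $m$ need not be a function of $x$ modulo $m$. Take $A=\{0,1,3\}\subset\mathbb{Z}_6$. The differences $1-0=1$, $3-1=2$, $3-0=3$ and their negatives $5,4,3$, together with $0$, are all of $\mathbb{Z}_6$. The values $f(1)=0$ and $f(5)=1$ are forced: for $x=1$ the candidates $0,1,3$ go to $1,2,4$, and for $x=5$ they go to $5,0,2$. So $1\equiv5$ modulo $2$, but $f(1)\not\equiv f(5)$ modulo $2$. Because Lemma 3 allows arbitrary functions, we can avoid the trap by averaging over each residue system modulo $m$ separately.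

**Lemma 4.** If $a\in\mathbb{Z}_q$ has additive order $m$, then $|S(a)|\le m^{-1/2}$.

*Proof.* **Step 1: rewrite the character modulo $m$.** Represent $a$ by an integer with $0\le a<q$. Its additive order is $m=q/\gcd(a,q)$, so $\gcd(a,q)=q/m$, and $c=a/(q/m)$ is an integer coprime to $q/(q/m)=m$. Then $e_q(az)=e^{2\pi i az/q}=e^{2\pi i cz/m}=e_m(cz)$. So $e_q(aQ(x))$ depends only on the residues of the $b_j$ and $x_j$ modulo $m$.

**Step 2: split the average so that Lemma 3 applies.** Write each $x_j\in\mathbb{Z}_q$ uniquely as $x_j=y_j+mk_j$ with $0\le y_j<m$ and $0\le k_j<q/m$. Fix $k_1,\dots,k_4$. Now $b_j$ modulo $m$ is a function of $y_j$ alone: it is the residue of $f(y_j+mk_j)$ or $g(y_j+mk_j)$. Call it $\beta_j(y_j)$. Moreover $b_j'=b_j+x_j\equiv\beta_j(y_j)+y_j$ modulo $m$. So for fixed $k_1,\dots,k_4$ we are exactly in the situation of Lemma 3, with variables $y_1,\dots,y_4\in\mathbb{Z}_m$, and the average of $e_m(cQ)$ over them is at most $m^{-1/2}$ in modulus.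

**Step 3: average over the $k_j$.** The number $S(a)$ is the average over $(k_1,\dots,k_4)$ of the averages in Step 2, so $|S(a)|\le m^{-1/2}$. $\square$

## Five copies and the value of $\zeta(3/2)/\zeta(5/2)$

We insert Lemma 4 into (1). We have $S(0)=1$. For each $m\mid q$ there are exactly $\varphi(m)$ elements of order $m$ in $\mathbb{Z}_q$; for $q=6$, the orders $1,2,3,6$ belong to $\{0\}$, $\{3\}$, $\{2,4\}$, $\{1,5\}$. So for all $n\ge1$ and $y\in\mathbb{Z}_q$,
$$\Big|\frac{N_n(y)}{q^{4n-1}}-1\Big|\le\sum_{a\ne0}|S(a)|^n\le\sum_{m\mid q,\ m>1}\varphi(m)\,m^{-n/2}. \tag{6}$$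

For $n=4$ the right side of (6) is not bounded. It is at least $\sum_{p\mid q}(p-1)/p^2\ge\frac12\sum_{p\mid q}1/p$, summed over the primes dividing $q$, and this is as large as we like when $q$ is a product of many initial primes. For $n\ge5$ we use a standard identity. For $s>2$, the relation $m=\sum_{d\mid m}\varphi(d)$ gives, with absolute convergence,
$$\zeta(s-1)=\sum_{m\ge1}m\cdot m^{-s}=\sum_{d\ge1}\sum_{e\ge1}\varphi(d)(de)^{-s}=\Big(\sum_{d\ge1}\varphi(d)d^{-s}\Big)\zeta(s),$$
that is,
$$\sum_{m\ge1}\varphi(m)m^{-s}=\frac{\zeta(s-1)}{\zeta(s)}\qquad(s>2). \tag{7}$$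

*Proof of Theorem 1.* **Step 1: reduce to a numerical inequality.** Take $n=5$. The right side of (6) is at most
$$\sum_{m\ge1}\varphi(m)m^{-5/2}-1=\frac{\zeta(3/2)}{\zeta(5/2)}-1 .$$
We show that this is less than $1$.

**Step 2: an upper bound for $\zeta(3/2)$.** The function $t^{-3/2}$ is convex, so $k^{-3/2}\le\int_{k-1/2}^{k+1/2}t^{-3/2}\,dt$ for each $k\ge1$. Hence
$$\sum_{k\ge5}k^{-3/2}\le\int_{4.5}^\infty t^{-3/2}\,dt=\frac{2}{\sqrt{4.5}}<0.9429 .$$
With $2^{-3/2}<0.3536$, $3^{-3/2}<0.1925$ and $4^{-3/2}=0.1250$ we get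
$$\zeta(3/2)<1+0.3536+0.1925+0.1250+0.9429=2.6140 .$$

**Step 3: a lower bound for $\zeta(5/2)$.** The function $t^{-5/2}$ decreases, so $\sum_{k\ge5}k^{-5/2}\ge\int_5^\infty t^{-5/2}\,dt=\frac23\,5^{-3/2}>0.0596$. With $2^{-5/2}>0.1767$, $3^{-5/2}>0.0641$ and $4^{-5/2}>0.0312$ we get
$$\zeta(5/2)>1+0.1767+0.0641+0.0312+0.0596=1.3316 .$$

**Step 4: conclude.** We have $\zeta(3/2)/\zeta(5/2)<2.6140/1.3316<1.9631<2$. So for $n=5$ the right side of (6) is less than $1$, and $N_5(y)>0$ for every $y\in\mathbb{Z}_q$. So every $y$ is a sum of five elements $Q(x^{(i)})\in8AB$, that is, $y\in40AB$. $\square$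

It matters here that we counted the elements of order $m$ exactly. With $m$ in place of $\varphi(m)$, the sum over all $m\ge2$ would be $\zeta(3/2)-1$, and this exceeds $1$: the terms $m=2,3,4$ contribute more than $0.67$, and the rest at least $\int_5^\infty t^{-3/2}\,dt=2/\sqrt5>0.89$.

## Number of representations and the range of $l$

Theorem 1 needs only $N_5(y)>0$, but the same inequality gives an asymptotic count.

**Proposition 5.** Let $A,B\subset\mathbb{Z}_q$ with $A-A=B-B=\mathbb{Z}_q$, and let $N_n(y)$ be as above. For all $n\ge5$ and all $y\in\mathbb{Z}_q$,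
$$\Big|\frac{N_n(y)}{q^{4n-1}}-1\Big|\le\frac{\zeta(n/2-1)}{\zeta(n/2)}-1,$$
and the right side tends to $0$ as $n\to\infty$. So every residue has nearly the expected number $q^{4n-1}$ of representations of this shape, uniformly in $q$, $A$, $B$ and $y$.

*Proof.* Extend the sum in (6) to all $m>1$ and apply (7) with $s=n/2>2$. As $s\to\infty$ we have $\zeta(s)\to1$, so the quotient tends to $1$. $\square$

Let $l_0$ be the least number such that $A-A=\mathbb{Z}_q$ always implies $l_0A^2=\mathbb{Z}_q$. Result 1 with $k=0$ and $\epsilon=1$ gives, for each $l\le3$, a set with $A-A=\mathbb{Z}_q$ and $lA^2\ne\mathbb{Z}_q$. So $4\le l_0\le40$. The same bounds hold for the least $l$ in the conjecture, by result 1 with $k=l$ and by Corollary 2. The proof does not determine $l_0$.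

## Finite commutative rings

The proof used little about $\mathbb{Z}_q$. For a subset $A$ of a finite commutative ring $R$ we define $A-A$ and $nAB$ as before. For example, in $R=\mathbb{F}_2[t]/(t^2)=\{0,1,t,1+t\}$ the set $A=\{0,1,t\}$ has $A-A=R$, because $1-t=1+t$. Its products are $\{0,1,t\}$, since $t^2=0$, and $2A^2=R$.

**Theorem 6.** Let $R$ be a finite commutative ring with $1$, and let $A,B\subset R$ satisfy $A-A=B-B=R$. If $n\ge1$ satisfies
$$\sum_{I\subsetneq R\ \text{ideal}}|R/I|^{\,1-n/2}<1, \tag{8}$$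
then $8n\,AB=R$. Consequently:

1. If $R=\mathcal{O}_K/\mathfrak{a}$ with $[K:\mathbb{Q}]=d$ and $\mathfrak{a}\ne0$, then $8n\,AB=R$ for $n=\lceil 2+2\log_2(5d)\rceil$.
2. If $R=\mathbb{F}_Q[t]/(f)$ with $\mathbb{F}_Q$ any finite field and $f\ne0$, then $48\,AB=R$.

An additive character of $R$ is a homomorphism from $(R,+)$ to the complex numbers of modulus $1$. A finite abelian group $G$ has exactly $|G|$ characters, which form the dual group. Orthogonality holds, namely $\frac1{|G|}\sum_\psi\psi(z)$ is $1$ for $z=0$ and $0$ otherwise. So does Parseval: $\sum_\psi|\mathbb{E}_{x\in G}h(x)\psi(x)|^2=\mathbb{E}_{x\in G}|h(x)|^2$.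

**Definition.** An additive character $\psi$ of a finite commutative ring $R_0$ is *primitive* if $\ker\psi$ contains no nonzero ideal of $R_0$.

On $\mathbb{Z}_4$, the character $z\mapsto i^z$ is primitive, while $z\mapsto(-1)^z$ is not, since its kernel is the ideal $\{0,2\}$. Some rings have no primitive character at all. Let $R_0=\mathbb{F}_2[u,v]/(u^2,uv,v^2)$, with basis $1,u,v$ over $\mathbb{F}_2$. Every subspace of $\langle u,v\rangle$ is an ideal, since $u$ and $v$ kill it. The kernel of a character is a subspace of dimension at least $2$ in a space of dimension $3$, so it meets $\langle u,v\rangle$ in a nonzero subspace, that is, in a nonzero ideal.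

*Proof of the first statement of Theorem 6.* **Step 1: Lemma 3 for primitive characters.** Let $R_0$ be a finite commutative ring with $1$ and $m$ elements, and let $\psi$ be a primitive character of $R_0$. The map $z\mapsto\psi(z\,\cdot)$ is a homomorphism from $(R_0,+)$ to its dual group. It is injective: if $\psi(zx)=1$ for all $x\in R_0$, then the ideal $zR_0$ lies in $\ker\psi$, so $zR_0=0$ and $z=z\cdot1=0$. Both groups have $m$ elements, so the map is bijective. In other words, as $t$ runs over $R_0$, the functions $x\mapsto\psi(tx)$ run over all characters, each once. Given arbitrary functions $\beta_j:R_0\to R_0$, put $F_j(s,t)=\mathbb{E}_{x\in R_0}\psi(s\beta_j(x)+tx)$. For fixed $s$, Parseval for the function $x\mapsto\psi(s\beta_j(x))$ of modulus $1$ gives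
$$\sum_{t\in R_0}|F_j(s,t)|^2=1,$$
which is (3). With $b_j,b_j',Q,\sigma,\tau,\tau'$ as in Lemma 3, the identity $Q=(\sigma b_3+\tau'x_3)+(\sigma b_4+\tau x_4)$ and the formulas (5) hold in any commutative ring. So Steps 1 to 3 of the proof of Lemma 3 apply with $e_m(c\,\cdot)$ replaced by $\psi$ and $\mathbb{Z}_m$ replaced by $R_0$:
$$\mathbb{E}\,\psi(Q)=\mathbb{E}_{x_1,x_2}F_3(\sigma,\tau')F_4(\sigma,\tau),\qquad |\mathbb{E}\,\psi(Q)|^2\le\frac1{m^2}\sum_{s,t,t'\in R_0}|F_3(s,t')|^2|F_4(s,t)|^2=\frac1m .$$
Hence $|\mathbb{E}\,\psi(Q)|\le m^{-1/2}$.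

**Step 2: general characters, which replaces Lemma 4.** Let $\psi$ be a nontrivial character of $R$. The sum of two ideals contained in $\ker\psi$ is an ideal contained in $\ker\psi$, because $\ker\psi$ is closed under addition. So there is a largest ideal $I=I(\psi)$ in $\ker\psi$, and $I\ne R$ because $\psi$ is nontrivial. Then $\psi$ induces a character $\bar\psi$ of $R/I$. It is primitive: an ideal of $R/I$ inside $\ker\bar\psi$ has the form $J/I$ with $J\supset I$ an ideal of $R$ inside $\ker\psi$, so $J=I$.

Choose $f$ and $g$ for $A$ and $B$ on $R$, and define $b_j,b_j',Q(x)$ for $x\in R^4$ as before, so that $Q(x)\in8AB$. Let $\rho:R/I\to R$ choose a representative of each coset, and write each $x_j\in R$ uniquely as $x_j=\rho(y_j)+k_j$ with $y_j\in R/I$ and $k_j\in I$. For fixed $k_1,\dots,k_4$, the class of $b_j$ modulo $I$ is a function $\beta_j(y_j)$, and $b_j'$ has class $\beta_j(y_j)+y_j$. Since $\psi(Q(x))$ is the value of $\bar\psi$ at the class of $Q(x)$, Step 1 in $R_0=R/I$ bounds the average over $(y_1,\dots,y_4)$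 by $|R/I|^{-1/2}$. Averaging over $(k_1,\dots,k_4)$ gives
$$\big|\mathbb{E}_{x\in R^4}\,\psi(Q(x))\big|\le|R/I(\psi)|^{-1/2}.$$

**Step 3: count.** The characters that are trivial on an ideal $I$ are the characters of $R/I$, so there are $|R/I|$ of them. So at most $|R/I|$ characters have $I(\psi)=I$; as the example above shows, there may be none. By orthogonality, the number of $(x^{(1)},\dots,x^{(n)})\in(R^4)^n$ with $\sum_iQ(x^{(i)})=y$ is
$$|R|^{4n-1}\sum_{\psi}\psi(-y)\big(\mathbb{E}_{x\in R^4}\psi(Q(x))\big)^n\ \ge\ |R|^{4n-1}\Big(1-\sum_{I\subsetneq R}|R/I|\cdot|R/I|^{-n/2}\Big).$$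
Here the trivial character gave the $1$, and the others were grouped by $I(\psi)$. By (8) the right side is positive, so $y\in8n\,AB$. $\square$

*Proof of consequence 1.* **Step 1: bound (8) by a Dedekind zeta function.** The proper ideals of $R=\mathcal{O}_K/\mathfrak{a}$ correspond to the ideals $J\ne\mathcal{O}_K$ of $\mathcal{O}_K$ containing $\mathfrak{a}$, and the index of the ideal belonging to $J$ is the norm $N(J)$. Put $s=n/2-1$. Since $n\ge2+2\log_2(5d)$, we have $s\ge\log_2(5d)\ge\log_25>2$. The sum in (8) is at most $\sum_{J\ne\mathcal{O}_K}N(J)^{-s}=\zeta_K(s)-1$.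

**Step 2: compare with $\zeta$.** In the Euler product $\zeta_K(s)=\prod_{\mathfrak{p}}(1-N(\mathfrak{p})^{-s})^{-1}$ there are at most $d$ primes $\mathfrak{p}$ above each rational prime $p$, and each has norm at least $p$. So $\zeta_K(s)\le\prod_p(1-p^{-s})^{-d}=\zeta(s)^d$.

**Step 3: estimate.** We have
$$\zeta(s)-1\le2^{-s}+\int_2^\infty t^{-s}\,dt=2^{-s}\Big(1+\frac{2}{s-1}\Big)\le3\cdot2^{-s},$$
since $s\ge2$. With $1+z\le e^z$ and $2^{-s}\le\frac1{5d}$ this gives $\zeta(s)^d\le\exp(3d\,2^{-s})\le e^{3/5}<2$. So the sum in (8) is less than $1$. $\square$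

*Proof of consequence 2.* The proper ideals of $\mathbb{F}_Q[t]/(f)$ correspond to the nonconstant monic divisors of $f$, of which there are finitely many. A divisor of degree $k$ gives an ideal of index $Q^k$, and there are at most $Q^k$ monic polynomials of degree $k$. For $n=6$ the exponent in (8) is $1-n/2=-2$. The sum in (8) is a finite sum, so it is strictly smaller than
$$\sum_{k\ge1}Q^k\cdot Q^{-2k}=\sum_{k\ge1}Q^{-k}=\frac1{Q-1}\le1 .$$
So (8) holds with $n=6$, and $48\,AB=R$. $\square$

For $R=\mathbb{Z}_q$, condition (8) with $n=6$ follows from $\zeta(2)-1\le3\cdot2^{-2}<1$, the estimate of Step 3 above with $s=2$, so Theorem 6 gives $48AB=\mathbb{Z}_q$. The better constant $40$ of Theorem 1 comes from the exact count $\varphi(m)$ of primitive characters of $\mathbb{Z}_m$, where Step 3 of the ring proof uses only the bound $m$.
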